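\title{Profinite groups whose commutators are covered by abelian subgroups}

\begin{abstract}
Let $G$ be a profinite group whose commutators lie in a union of countably many abelian subgroups. It was conjectured that $G''$ is then finite. We disprove this: for every prime $p$ there is a virtually abelian pro-$p$ group of nilpotency class at most $4$ whose commutators are covered by finitely many abelian subgroups and whose second commutator subgroup is infinite. We also give an exact criterion for the covering property, which shows that countable and finite coverings exist for the same groups, and we determine what the property does force: $\gamma_3(G')$ is finite, $G''$ has a subgroup of finite index and finite exponent contained in $Z_2(G)$, and $G''$ is finite when $G$ is finitely generated. Both the counterexample and the positive results come from an alternating trilinear form attached to $G$.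
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a profinite group, that is, a compact Hausdorff topological group in which the open normal subgroups form a base of neighborhoods of $1$. For $x,y\in G$ put $[x,y]=x^{-1}y^{-1}xy$. The commutator subgroup $G'$ is the closed subgroup generated by all commutators, and $G''=(G')'$. The commutators of $G$ are \emph{covered} by a family of subgroups if every $[x,y]$ lies in at least one member of the family. We ask what a covering by countably many abelian subgroups says about $G''$.

One direction is elementary. Let $\Gamma$ be a profinite group with $\Gamma'$ finite, and choose an open normal subgroup $U$ with $U\cap\Gamma'=1$. Then $[U,\Gamma]\le U\cap\Gamma'=1$, so $U$ is central, and $\Gamma$ is the union of the abelian subgroups $\langle g\rangle U$, where $g$ runs over representatives of the finitely many cosets of $U$. Taking $\Gamma=G'$, we see that if $G''$ is finite, then all of $G'$, and in particular the set of commutators of $G$, is covered by finitely many abelian subgroups. Two known results, which are not used in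 this paper, point to a converse.
\begin{itemize}
\item[(A)] A profinite group $G$ is covered by countably many abelian subgroups if and only if $G'$ is finite.
\item[(B)] For a profinite group $G$ the following are equivalent: the commutators of $G$ are covered by countably many nilpotent subgroups; $G'$ is finite-by-nilpotent (it has a finite normal subgroup with nilpotent quotient); for some positive integer $m$, the $m$th term $Z_m(G')$ of the upper central series is open in $G'$.
\end{itemize}
By (A), applied to $G'$, the group $G''$ is finite as soon as the \emph{whole} of $G'$ is covered by countably many abelian subgroups. By (B), for nilpotent subgroups it is enough to cover the commutators, which a priori only generate $G'$. Replacing ``nilpotent'' by ``abelian'' in (B), one expects $G'$ to be finite-by-abelian, which means that $G''$ is finite. This is the conjecture posed in \cite{Sh}.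

\medskip
\noindent\textbf{Conjecture.} \emph{If the commutators of a profinite group $G$ are covered by countably many abelian subgroups, then $G''$ is finite.}
\medskip

The conjecture is false, even for finite coverings.

\begin{theorem}\label{thm:example}
For every prime $p$ there is a pro-$p$ group $G$, virtually abelian and nilpotent of class at most $4$, whose commutators are covered by finitely many abelian subgroups, while $G''$ is infinite.
\end{theorem}

The next two theorems describe what is true. For a closed normal subgroup $N$ and $x\in G$, let $[N,x]$ be the closed subgroup generated by all $[n,x]$ with $n\in N$.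

\begin{theorem}\label{thm:criterion}
For a profinite group $G$ the following are equivalent:
\begin{itemize}
\item[(a)] the commutators of $G$ are covered by countably many abelian subgroups;
\item[(b)] the commutators of $G$ are covered by finitely many abelian subgroups;
\item[(c)] there is an open normal subgroup $N$ such that
\begin{itemize}
\item[(C1)] $[N,G]$ is abelian, and
\item[(C2)] $[x,y]$ centralizes $[N,x]$ for all $x,y\in G$.
\end{itemize}
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:structure}
Suppose that the conditions of Theorem~\ref{thm:criterion} hold. Then there is an $N$ as in \textup{(c)} such that, with $L=[N,G]$, $T=[L,G']$ and $e$ the exponent of the finite abelian group $G/G'N$, the following hold.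
\begin{itemize}
\item[(1)] $L$ has finite index in $G'$, and $T$ has finite index in $G''$; so $G''$ is finite if and only if $T$ is finite.
\item[(2)] $T\le Z_2(G)$, and the Sylow pro-$p$ subgroup of $T$ lies in $Z(G)$ for every prime $p\ne3$. Also $[T,G']=1$.
\item[(3)] $\gamma_3(G')$ is finite.
\item[(4)] $T$ has finite exponent dividing $3e$. If $G/G'N$ can be generated by two elements, then $T=1$ and $G''$ is finite.
\item[(5)] If $G$ is finitely generated, then $G''$ is finite.
\end{itemize}
\end{theorem}

In particular $G''$ always has finite exponent, by (1) and (4), and the conjecture holds for finitely generated groups. Remark~\ref{rem:sharp} tests these statements against the group of Theorem~\ref{thm:example}.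

One mechanism lies behind all of this. Condition (C2) relates the commutator $[x,y]$ only to $[N,x]$ and, by symmetry, to $[N,y]$, whereas $T$ is built from elements $[[n,z],[x,y]]$ in which $z,x,y$ are unrelated. To first order such an element is additive in each of $z,x,y$ modulo $G'N$, and (C2) says that this trilinear expression is alternating. An alternating trilinear form vanishes on a group with two generators, and on three generators it can be the determinant. Realizing the determinant gives Theorem~\ref{thm:example} (Section~\ref{sec:example}). Theorem~\ref{thm:criterion} is a Baire category argument (Section~\ref{sec:criterion}). For Theorem~\ref{thm:structure} we turn $T$ into a filtered module over the finite group $G/N$ (Sections~\ref{sec:pairing} and~\ref{sec:filtration}) and show that the analogous form in four variables is killed by $3$ and the one in five variables vanishes (Section~\ref{sec:symbols}).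

\section{Conventions and standard facts}\label{sec:prelim}

Subgroups generated by subsets of a profinite group, and the commutator subgroups $[U,V]$, are understood to be closed; ``finitely generated'' is meant topologically. We write $a^b=b^{-1}ab$, $[U,V,W]=[[U,V],W]$, $\gamma_1(\Gamma)=\Gamma$, $\gamma_{i+1}(\Gamma)=[\gamma_i(\Gamma),\Gamma]$, and $Z_0(\Gamma)=1$, $Z_{i+1}(\Gamma)/Z_i(\Gamma)=Z(\Gamma/Z_i(\Gamma))$. We use the identities
\begin{equation}\label{eq:comm}
[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z .
\end{equation}
If $K$ is a closed normal subgroup of $G$, then $K$ is central modulo $[K,G]$, so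
\begin{equation}\label{eq:modL}
[xk,yl]\in[x,y]\,[K,G],\qquad g^k\in g\,[K,G]\qquad(x,y,g\in G,\ k,l\in K).
\end{equation}
If moreover $[K,G]$ is abelian, all elements of a coset $g[K,G]$ act on $[K,G]$ in the same way.

The following facts are standard.
\begin{itemize}
\item[(F1)] In a profinite group, a closed subgroup is determined by its images in the finite quotients; a closed subgroup of finite index is open; pairwise commuting elements generate an abelian closed subgroup; an open subgroup of a finitely generated profinite group is finitely generated.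
\item[(F2)] An abelian profinite group $P$ is the product $\prod_pP_p$ of its Sylow pro-$p$ subgroups, and continuous homomorphisms commute with the projections to the $p$-components. In additive notation $\bigcap_ip^iP_p=0$, and $P_p$ has no nonzero element of order prime to $p$.
\item[(F3)] (Baire) If a compact Hausdorff space is a countable union of closed sets, one of them has nonempty interior.
\item[(F4)] (Schur, Baer) If $Z_i(\Gamma)$ has finite index in a group $\Gamma$, then $\gamma_{i+1}(\Gamma)$ is finite; Schur's theorem is the case $i=1$. The statement concerns abstract groups, but it applies to profinite ones, since a finite subgroup equals its closure.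
\item[(F5)] If $P$ is a finite $p$-group, the augmentation ideal of $\mathbb F_p[P]$ is nilpotent.
\end{itemize}

\begin{lemma}\label{lem:gen}
Let $K$ be a closed normal subgroup of a profinite group $\Gamma$, and let $X$ generate $\Gamma$. Then $[K,\Gamma]$ is generated by the commutators $[k,g]$ with $k\in K$, $g\in X$.
\end{lemma}

\begin{proof}
Let $U\le K$ be the subgroup generated by these commutators. For $u\in U$ and $g\in X$ we have $u^g=u[u,g]\in U$, so $U^g\le U$. In every finite quotient the images of $U^g$ and $U$ have the same order, so $U^g=U$ by (F1). The normalizer of $U$ is closed and contains $X$, hence $U\trianglelefteq\Gamma$. In $\Gamma/U$ the centralizer of $K/U$ is closed and contains the image of $X$, so $[K,\Gamma]\le U$.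
\end{proof}

\subsection*{Group rings}
Let $Q$ be a finite group and $I$ the augmentation ideal of $\mathbb Z[Q]$, the kernel of the ring homomorphism $\mathbb Z[Q]\to\mathbb Z$ sending each $x\in Q$ to $1$. It is additively spanned by the elements $x-1$, so $I^r$ is spanned by the products $(x_1-1)\cdots(x_r-1)$. In any ring, for units $a,b$,
\begin{gather}
ab-1=(a-1)b+(b-1)=(a-1)+(b-1)+(a-1)(b-1),\label{eq:prod}\\
[a,b]-1=a^{-1}b^{-1}\bigl((a-1)(b-1)-(b-1)(a-1)\bigr).\label{eq:commring}
\end{gather}
Together they give $c-1\in I^2$ for all $c\in Q'$. A \emph{profinite $Q$-module} is an abelian profinite group $M$, written additively, with a right action of $Q$ by continuous automorphisms. Then $MI^r=\sum M(x_1-1)\cdots(x_r-1)$ is a finite sum of continuous images of a compact group, hence a closed submodule.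

\subsection*{Multiadditive maps}
A map $f$ from $Q^r$ to an abelian group is \emph{multiadditive} if it is a homomorphism in each argument; it then depends only on the images of its arguments in $Q/Q'$. It is \emph{skew} if permuting the arguments multiplies it by the sign of the permutation; for this it suffices that $f$ changes sign under each of a set of transpositions generating $S_r$. A multiadditive $f$ is \emph{alternating} if it vanishes whenever two arguments are equal. Expanding $f(\dots,xx',\dots,xx',\dots)=0$ shows that alternating maps are skew. If $Q/Q'$ is generated by two elements, an alternating map of three variables is zero: expanded in the generators, each term has a repeated argument.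

\section{Split extensions and the determinant}\label{sec:example}

The problem is already visible when $G$ splits over an open abelian normal subgroup. Let $Q$ be a finite group, $M$ a profinite $Q$-module and $G=M\rtimes Q$ with $m^x=mx$. In additive notation $[m,x]=m(x-1)$.

\begin{lemma}\label{lem:split}
Suppose that $M(x-1)([x,y]-1)=0$ for all $x,y\in Q$. Then the commutators of $G=M\rtimes Q$ are covered by at most $|Q|^2$ abelian subgroups. In any case, $G''\supseteq M(z-1)([x,y]-1)$ for all $x,y,z\in Q$.
\end{lemma}

\begin{proof}
Fix $x,y\in Q$, and put $c=[x,y]$ and $R=M(x-1)+M(y-1)$. For $r\in R$ we have $rx=r+r(x-1)\in R$ and $ry=r+r(y-1)\in R$. As $x$ and $y$ have finite order, $R$ is normal in $M\langle x,y\rangle$, and $M$ is central in $M\langle x,y\rangle$ modulo $R$. Hence $[xm,yn]\in cR$ for all $m,n\in M$. By hypothesis $c$ fixes $M(x-1)$ pointwise and $c^{-1}=[y,x]$ fixes $M(y-1)$ pointwise, so $c$ centralizes the abelian group $R$, and $\langle c\rangle R$ is abelian. Every commutator of $G$ has the form $[xm,yn]$, so these subgroups, one for each pair $(x,y)$, cover the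 commutators. Finally, $m(z-1)([x,y]-1)=[[m,z],[x,y]]\in G''$.
\end{proof}

Let $A$ be a finite ring with $1$, let $Q$ be a group of units of $A$, and let $M=\prod_{\mathbb N}A$ with $Q$ acting by right multiplication in each coordinate. The number $|Q|^2$ in Lemma~\ref{lem:split} does not see the number of coordinates, but $G''$ does: if $\omega=(z-1)([x,y]-1)\neq0$, then $M\omega$ contains every sequence with entries in $\{0,\omega\}$. So the conjecture fails as soon as
\begin{equation}\label{eq:wanted}
(x-1)([x,y]-1)=0\ \text{ for all }x,y\in Q,\qquad (z-1)([x,y]-1)\ne0\ \text{ for some }x,y,z\in Q .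
\end{equation}

To see what \eqref{eq:wanted} asks for, take a graded $\mathbb F_p$-algebra $A=\mathbb F_p\oplus A_1\oplus A_2\oplus A_3$, put $J=A_1\oplus A_2\oplus A_3$, so that $J^4=0$, and let $Q\le1+J$. Write $x=1+u$, $y=1+v$, $z=1+w$ with $u,v,w\in J$, and let $u_1,v_1,w_1$ be the components of degree one. By \eqref{eq:commring}, $[x,y]-1=x^{-1}y^{-1}(uv-vu)$ is congruent to $u_1v_1-v_1u_1$ modulo $A_3$, and therefore
\begin{equation}\label{eq:theta}
(z-1)([x,y]-1)=\theta(w_1,u_1,v_1),\qquad\text{where }\ \theta(a,b,c)=a(bc-cb).
\end{equation}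
The map $1+u\mapsto u_1$ is a homomorphism from $Q$ onto a subspace $V$ of $A_1$. The trilinear map $\theta$ satisfies $\theta(a,b,b)=0$ and $\theta(a,b,a)=-\theta(a,a,b)$, so \eqref{eq:wanted} holds exactly when $\theta$ is alternating and nonzero on $V$. If $Q$ has two generators, then $\dim V\le2$ and this is impossible. If $\dim V=3$, then $\theta$ has to be the determinant times a nonzero element of $A_3$. For odd $p$ the exterior algebra of $\mathbb F_p^3$ does this, because there $\theta(a,b,c)=2\,a\wedge b\wedge c$. For $p=2$ the exterior algebra is commutative and $\theta=0$. The factor $2$ appears because $abc$ and $-acb$ contribute equally; the algebra below lets only one of the two contribute, and works for every $p$.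

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $V=\mathbb F_p^3$ with basis $X_1,X_2,X_3$, and put $\varepsilon_{ijk}=\det(X_i,X_j,X_k)$. Define a linear form $\lambda$ on $V^{\otimes3}$ by $\lambda(X_i\otimes X_j\otimes X_k)=\varepsilon_{ijk}$ if $j<k$ and $0$ if $j\ge k$. Then
\begin{equation}\label{eq:det}
\lambda\bigl(a\otimes(b\otimes c-c\otimes b)\bigr)=\det(a,b,c)\qquad(a,b,c\in V).
\end{equation}
Both sides are trilinear, and for $(a,b,c)=(X_i,X_j,X_k)$ the left side is $\varepsilon_{ijk}-0$ if $j<k$, it is $0-\varepsilon_{ikj}=\varepsilon_{ijk}$ if $j>k$, and it is $0=\varepsilon_{ijj}$ if $j=k$.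

In the tensor algebra of $V$, the sum of $\ker\lambda$ and all components of degree at least $4$ is a two-sided ideal. Let $A$ be the quotient. It is a finite graded algebra with $A_0=\mathbb F_p$, $A_1=V$, $A_2=V^{\otimes2}$, and $\lambda$ identifies $A_3$ with $\mathbb F_p$. Let $x_i=1+X_i$ and $Q=\langle x_1,x_2,x_3\rangle\le1+J$, a finite $p$-group. Put $M=\prod_{\mathbb N}A$ and $G=M\rtimes Q$. This is a pro-$p$ group with the open abelian subgroup $M$.

By \eqref{eq:det}, $\theta=\det$ under the identification of $A_3$ with $\mathbb F_p$. So \eqref{eq:theta} gives $(x-1)([x,y]-1)=\det(u_1,u_1,v_1)=0$ for all $x,y\in Q$, while $\omega=(x_3-1)([x_1,x_2]-1)$ corresponds to $\det(X_3,X_1,X_2)=1$. Thus \eqref{eq:wanted} holds: by Lemma~\ref{lem:split} the commutators of $G$ are covered by at most $|Q|^2$ abelian subgroups, and $G''$ contains the infinite group $M\omega$.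

For the class, let $G_k=MJ^{k-1}\rtimes\bigl(Q\cap(1+J^k)\bigr)$, a closed normal subgroup of $G$, with $G_1=G$ and $G_5=1$. Modulo $G_{k+1}$, the group $MJ^{k-1}$ commutes with $G$, because $MJ^{k-1}(x-1)\subseteq MJ^k$; and $Q\cap(1+J^k)$ commutes with $M$, because $MJ^k\le G_{k+1}$, and with $Q$, by \eqref{eq:commring}. Hence $[G_k,G]\le G_{k+1}$ and $\gamma_5(G)=1$.
\end{proof}

\begin{remark}
With $A^n$ in place of $M$, the same argument gives finite $p$-groups whose commutators are covered by $|Q|^2$ abelian subgroups, a number independent of $n$, while $|G''|\ge p^n$.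
\end{remark}

\section{The covering criterion}\label{sec:criterion}

In Theorem~\ref{thm:criterion} the implication (b)$\Rightarrow$(a) is trivial. For an open normal subgroup $N$, call a pair of cosets $(xN,yN)$ \emph{tame} if the commutators $[s,t]$ with $s\in xN$, $t\in yN$ commute with one another; equivalently, they lie in one abelian subgroup. If all $|G:N|^2$ pairs of cosets of $N$ are tame, then (b) holds.

\subsection*{Proof of \textup{(c)}$\Rightarrow$\textup{(b)}}
We follow Lemma~\ref{lem:split}. The new feature is that $N$ need not be abelian, so that $N'=[N,N]$ enters.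

\begin{lemma}\label{lem:C3}
If $N$ satisfies \textup{(C1)} and \textup{(C2)}, then
\begin{itemize}
\item[(C3)] $G'$ centralizes $N'$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $L=[N,G]$, $x,y\in G$, $c=[x,y]$ and $m,n\in N$. By \eqref{eq:comm}, $[m,xn]=[m,n][m,x]^n$. By (C2), $[xn,y]$ centralizes $[m,xn]\in L$; since $[xn,y]\in cL$ by \eqref{eq:modL} and $L$ is abelian, so does $c$. Also $[m,x]^n=[mn,x][n,x]^{-1}\in[N,x]$, which $c$ centralizes by (C2). Hence $c$ centralizes $[m,n]$.
\end{proof}

Let $N$ be as in (c), let $x,y\in G$, and let $R$ be generated by $[N,x]$, $[N,y]$ and $N'$. By Lemma~\ref{lem:gen}, $R=[N,\Gamma]$ for $\Gamma=\langle x,y\rangle N$, so \eqref{eq:modL} in $\Gamma$ gives $[xm,yn]\in[x,y]R$ for $m,n\in N$. The group $R\le[N,G]$ is abelian by (C1), and $[x,y]$ centralizes it by (C2) for the pairs $(x,y)$ and $(y,x)$ and by (C3). So $(xN,yN)$ is tame, and (b) follows.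

\subsection*{Tame pairs}
Assume (a), and let $A_1,A_2,\dots$ be the covering subgroups; replacing them by their closures, we take them closed. Compactness enters the proof through the next lemma.

\begin{lemma}\label{lem:baire}
Let $g_1,\dots,g_r\in G$, and let $U$ be an open normal subgroup. There are $x_i\in g_iU$ and an open normal subgroup $N\le U$ such that $(x_iN,x_jN)$ is tame for all $i<j$.
\end{lemma}

\begin{proof}
The compact space $g_iU\times g_jU$ is the union of the closed sets $\{(s,t):[s,t]\in A_l\}$. By (F3) one of them contains a product $x_iN\times x_jN$ with $N\le U$ open and normal. A pair of subcosets of a tame pair is tame, so we can treat the pairs $i<j$ one after another, each time replacing $U$ by the last $N$ and the cosets by the subcosets found so far.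
\end{proof}

\begin{lemma}\label{lem:tame}
If $(xN,yN)$ is tame, then $[x,y]$, $[N,x]$, $[N,y]$ and $N'$ lie in one abelian subgroup.
\end{lemma}

\begin{proof}
Let $B$ be the abelian subgroup generated by the commutators $[xm,yn]$, $m,n\in N$. Conjugation by $N$ preserves $xN$ and $yN$, so $N$ normalizes $B$. From $[xm,yn]=[xm,n][xm,y]^n$ we get $[xm,n]\in B$, in particular $[x,n]\in B$. From $[xm,n]=[x,n]^m[m,n]$ we get $[m,n]\in B$. From $[xm,yn]=[x,yn]^m[m,yn]$ we get $[m,yn]\in B$, in particular $[m,y]\in B$.
\end{proof}

If all pairs of cosets of one $N$ were tame, Lemma~\ref{lem:tame} would give (C1) and (C2) at once. Lemma~\ref{lem:baire} gives less: it moves the elements, and it shrinks the subgroup \emph{after} the elements are chosen, so representatives of $G/U$ no longer represent $G/N$. The two steps below break this loop. Both measure how $[n,x]$ changes when $x$ is replaced by $xk$.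

\subsection*{Step 1: an open normal $K$ with $[K,G]$ abelian}
By Lemmas~\ref{lem:baire} and~\ref{lem:tame} there is an open normal subgroup $H$ with $H'$ abelian. Let $g_1,\dots,g_r$, with $r\ge2$ and repetitions allowed, meet every coset of $H$. Lemma~\ref{lem:baire} gives $x_i\in g_iH$ and an open normal $S\le H$ with all $(x_iS,x_jS)$, $i<j$, tame. By Lemma~\ref{lem:tame} the subgroup $D$ generated by $S'$ and all $[S,x_i]$ is abelian. Let $h_1,\dots,h_t$ represent $H/S$. Then $G$ is generated by the $x_i$, the $h_j$ and $S$, and we have two abelian groups $D$ and $H'$, both containing $S'$. What is missing is that commutators with $x_i$ commute with commutators with $h_j$.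

We claim that for $x=x_i$ and $h=h_j$ there is an open normal $N\le S$ such that $[n,x]$ and $[l,h]$ commute for all $n,l\in N$. Lemmas~\ref{lem:baire} and~\ref{lem:tame} give $x'=xk\in xS$, $h'\in hS$ and $N\le S$ such that $[N,x']$ and $[N,h']$ commute. For $n\in N$,
\[
[n,x']=[n,k]\,[n,x]^k=[n,k]\,[n,x]\,[[n,x],k],
\]
and both outer factors lie in the normal subgroup $S'$. So $[n,x]=[n,x']z$ with $z\in S'$, and the same computation gives $[l,h]=[l,h']z'$ with $z'\in S'$. Now $[n,x']$ commutes with $[l,h']$ by the choice of $N$, and with $z'$ because both lie in $D$; and $z$ commutes with $[l,h']$ and $z'$ because all three lie in $H'$. This proves the claim.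

Let $K$ be the intersection of these subgroups $N$ over all $i,j$. By Lemma~\ref{lem:gen}, $[K,G]$ is generated by the groups $[K,x_i]\le D$, $[K,h_j]\le H'$ and $[K,S]\le S'\le D\cap H'$. These commute with one another, so $[K,G]$ is abelian.

\subsection*{Step 2: an open normal $N\le K$ satisfying \textup{(C2)}}
Put $L_K=[K,G]$. Fix $x,y\in G$, and let $c=[x,y]$ and $C=C_{L_K}(c)$. By \eqref{eq:modL}, the elements $[xk,yl]$ and $c^k$ with $k,l\in K$ lie in $cL_K$; hence
\[
C_{L_K}([xk,yl])=C\quad\text{and}\quad C\trianglelefteq K .
\]
Thus moving $x$ and $y$ inside their cosets of $K$ does not change the target $C$. It does change $[n,x]$, since $[n,xk]=[n,k][n,x]^k$, and so we first have to prove that $[N,K]\le C$ for some $N$. For open normal $N\le K$ let $S(N)=\{m\in K:[n,m]\in C\text{ for all }n\in N\}$. It is the preimage in $K$ of the centralizer of $NC/C$ in $K/C$, hence a subgroup, and it grows when $N$ shrinks. Lemmas~\ref{lem:baire} and~\ref{lem:tame}, applied to $xk_0$ and $y$, give: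
\begin{itemize}
\item[$(\ast)$] for every $k_0\in K$ and every open normal $U\le K$ there are $k\in k_0U$ and an open normal $N\le U$ with $[N,xk]\le C$ and $N'\le C$.
\end{itemize}
Apply $(\ast)$ with $k_0=1$, $U=K$ to get $k_1$ and $N_1$; then $N_1\le S(N_1)$. For each representative $\rho$ of $K/N_1$ apply $(\ast)$ with $k_0=k_1\rho$, $U=N_1$ to get $k=k_1m$ with $m\in\rho N_1$, and $N_\rho\le N_1$. For $n\in N_\rho$ we have $[n,xk_1m]=[n,m][n,xk_1]^m$, where the left side and the last factor lie in $C$; so $m\in S(N_\rho)$. Put $N=\bigcap_\rho N_\rho$. The subgroup $S(N)$ contains $N_1$ and meets each of its cosets in $K$, so $S(N)=K$, that is, $[N,K]\le C$. Now $[n,xk_1]=[n,k_1][n,x]^{k_1}$ gives $[N,x]\le C$, and then $[n,xk]=[n,k][n,x]^k$ gives $[N,xk]\le C=C_{L_K}([xk,yl])$ for all $k,l\in K$. So this $N$ satisfies (C2) for all elements of the pair of cosets $(xK,yK)$. The intersection of these subgroups over the finitely many pairs satisfies (C2), and it satisfies (C1) because it lies in $K$. This proves (a)$\Rightarrow$(c) and completes the proof of Theorem~\ref{thm:criterion}. \qed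

\section{The module $T$ and a pairing}\label{sec:pairing}

From now on $G$ satisfies the conditions of Theorem~\ref{thm:criterion}.

\subsection*{Choice of $N$}
If $N$ is any open normal subgroup, then $N/[N,G]$ is central of finite index in $G/[N,G]$, so $|G':[N,G]|<\infty$ by Schur's theorem. Let $N_0$ satisfy (C1) and (C2). Then $L_0=[N_0,G]$ is open in $G'$, and there is an open normal $N\le N_0$ with $N\cap G'\le L_0$. Conditions (C1) and (C2) pass to $N$, hence (C3) holds, and since $N\cap G'$ and $[N,G]$ both lie in the abelian group $L_0$,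
\begin{itemize}
\item[(C4)] $N\cap G'$ centralizes $[N,G]$.
\end{itemize}
The rest of the proof uses only (C1)--(C4). Put
\[
L=[N,G],\qquad T=[L,G'],\qquad Q=G/N,\qquad M=N/N',
\]
and let $I$ be the augmentation ideal of $\mathbb Z[Q]$. Conjugation makes $M$ a profinite $Q$-module, and $L/N'=MI$, because the image of $[n,g]$ is $\bar n(\bar g-1)$.

If $N$ is abelian, then $M=N$, $L=MI$, and $T$ is the sum of the groups $MI(c-1)$, $c\in Q'$, so one computes in the module $M$ as in Section~\ref{sec:example}. In general $N$ may act nontrivially on $L$, so $L$ is not a $Q$-module, and passing to $M$ loses $T\cap N'$. The remedy is that both $MI$ and $T$ are $Q$-modules, and the commutator $[l,c]$ defines a pairing between them that obeys the rules of module multiplication.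

\begin{lemma}\label{lem:Tmodule}
For $l\in L$ and $c\in G'$, the commutator $[l,c]$ is multiplicative in $l$ and depends only on $lN'$ and $cN$. Moreover $N$ centralizes $T$.
\end{lemma}

\begin{proof}
Since $L$ is abelian and normal, $l\mapsto[l,c]=l^{-1}l^c$ is an endomorphism of $L$; it is trivial on $N'$ by (C3). If $c'\in G'$ and $c'N=cN$, then $c'=cn$ with $n\in N\cap G'$, and $l^{cn}=l^c$ by (C4). For $n\in N$ we have $[l,c]^n=[l^n,c^n]$ with $l^n=l[l,n]\in lN'$ and $c^n\in cN\cap G'$, so $[l,c]^n=[l,c]$.
\end{proof}

Thus $T\le L$ is a profinite $Q$-module, which we write additively. For $l\in MI$ and $c\in Q'=G'N/N$ let $\delta_l(c)=[\tilde l,\tilde c]\in T$, where $\tilde l\in L$ and $\tilde c\in G'$ are lifts. This is well defined, additive and continuous in $l$, and \eqref{eq:comm} and conjugation by $h\in Q$ give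
\begin{equation}\label{eq:delta}
\delta_l(cd)=\delta_l(c)d+\delta_l(d),\qquad \delta_l(c)h=\delta_{lh}(c^h).
\end{equation}
Let $I'$ be the kernel of $\mathbb Z[Q]\to\mathbb Z[Q/Q']$, a two-sided ideal. It consists of the elements whose coefficients sum to zero on each coset of $Q'$. So if $\mathcal H$ is a set of coset representatives, the elements $(c-1)h$ with $1\ne c\in Q'$, $h\in\mathcal H$ form a $\mathbb Z$-basis of $I'$. By \eqref{eq:prod}, $I'$ is generated as a right ideal by the elements $[z,y]-1$.

\begin{lemma}\label{lem:pairing}
There is a biadditive map $MI\times I'\to T$, $(l,b)\mapsto l*b$, continuous in $l$, with $l*(c-1)=\delta_l(c)$ for $c\in Q'$ and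
\begin{equation}\label{eq:rules}
(l*b)a=l*(ba),\qquad (la)*b=l*(ab)\qquad(l\in MI,\ a\in\mathbb Z[Q],\ b\in I').
\end{equation}
For a closed submodule $W$ of $M$ and $r\ge1$, the additive span $WI^r*I'$ of all $l*b$ with $l\in WI^r$, $b\in I'$ is a closed submodule of $T$, and
\begin{equation}\label{eq:span}
WI^r*I'=\sum_{x_1,\dots,x_r,z,y\in Q}W(x_1-1)\cdots(x_r-1)*([z,y]-1).
\end{equation}
Finally, $T=MI*I'$.
\end{lemma}

\begin{proof}
Define $l*(c-1)h=\delta_l(c)h$ on the basis, taking $1\in\mathcal H$. The same formula holds with any $g=dh\in Q$ ($d\in Q'$, $h\in\mathcal H$) in place of $h$: we have $(c-1)dh=(cd-1)h-(d-1)h$, and $\delta_l(cd)-\delta_l(d)=\delta_l(c)d$. This gives the first rule. For the second, $g(c-1)=(c^{g^{-1}}-1)g$, so $l*g(c-1)h=\delta_l(c^{g^{-1}})gh=\delta_{lg}(c)h=(lg)*(c-1)h$ by \eqref{eq:delta}. Formula \eqref{eq:span} holds because $I'$ is spanned by the elements $([z,y]-1)h$, and $l*([z,y]-1)h=(lh)*([z^h,y^h]-1)$ with $lh\in WI^r$. The sum is finite since $Q$ is finite, so it is closed. For $W=M$, $r=1$ it contains all $[\tilde l,\tilde c]$, which generate $T$.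
\end{proof}

An expression such as $mab*cd$ means $(mab)*(cd)$. By \eqref{eq:rules} factors can be moved across $*$ as long as the left side stays in $MI$ and the right side in $I'$. Since $m(x-1)$ lifts to an element of $[N,\tilde x]$, condition (C2) becomes
\begin{equation}\label{eq:C2}
m(x-1)*([x,y]-1)=0=m(x-1)*([y,x]-1)\qquad(m\in M,\ x,y\in Q).
\end{equation}
In Section~\ref{sec:example}, substituting a sum into $\theta(a,a,b)=0$ gave skew symmetry. Here we substitute a product into \eqref{eq:C2} and obtain an exact identity, with no error term. It is the main tool of the proof.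

\begin{lemma}\label{lem:exchange}
For all $m\in M$ and $x,y,z,h\in Q$,
\begin{align}
m(x^h-1)*([x,y]-1)&=0,\label{eq:conj}\\
m(x-1)*([z,y]-1)&=\bigl(m(z^{-1}-1)*([x,y]-1)\bigr)z^y.\label{eq:exchange}
\end{align}
\end{lemma}

\begin{proof}
The set $S_x$ of all $c\in Q'$ with $M(x-1)*(c-1)=0$ is closed under products by \eqref{eq:delta}, so it is a subgroup of the finite group $Q'$. It contains all $[x,y]$, hence also $[x,y]^g=[x,g]^{-1}[x,yg]$ for $g\in Q$. Since $x^h-1=h^{-1}(x-1)h$, the left side of \eqref{eq:conj} is $\bigl(mh^{-1}(x-1)*([x,y]^{h^{-1}}-1)\bigr)h=0$.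

For \eqref{eq:exchange}, expand $0=m(xz-1)*([xz,y]-1)$ using
\[
xz-1=(x-1)z+(z-1),\qquad [xz,y]-1=z^{-1}([x,y]-1)z[z,y]+([z,y]-1),
\]
and note that $z[z,y]=z^y$. The four terms are
\begin{align*}
m(x-1)z*z^{-1}([x,y]-1)z^y&=\bigl(m(x-1)*([x,y]-1)\bigr)z^y=0,\\
m(x-1)z*([z,y]-1)&=m(x-1)(z-1)*([z,y]-1)+m(x-1)*([z,y]-1)\\
&=m(x-1)*([z,y]-1),\\
m(z-1)*z^{-1}([x,y]-1)z^y&=-\bigl(m(z^{-1}-1)*([x,y]-1)\bigr)z^y,\\
m(z-1)*([z,y]-1)&=0,
\end{align*}
where the second line uses \eqref{eq:C2} for the element $m(x-1)$ of $M$, and the fourth uses $(z-1)z^{-1}=-(z^{-1}-1)$. Their sum is zero.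
\end{proof}

We call \eqref{eq:exchange} the \emph{exchange identity}: it swaps the last element before $*$ with the first entry of the commutator.

\section{A filtration of $T$}\label{sec:filtration}

Fix a prime $p$, and let $M_p$ and $T_p$ be the Sylow pro-$p$ subgroups, which are submodules. Put
\[
F_r=M_pI^r*I'\qquad(r\ge1).
\]
These are closed submodules with $F_1\supseteq F_2\supseteq\cdots$, and $F_1=T_p$ by \eqref{eq:span} and (F2). In the quotients $F_r/F_{r+1}$ the generators \eqref{eq:span} will become multilinear. Two properties are needed: that the filtration separates points, so that $F_r=F_{r+1}=\cdots$ forces $F_r=0$, and that $Q$ acts trivially on each quotient.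

For the first, the danger lies in elements $s$ of order prime to $p$: for them $M_p(s-1)=M_p(s-1)^2$, by \eqref{eq:coprime} below, so the modules $M_pI^r$ need not tend to zero. The same relation, combined with Lemma~\ref{lem:exchange}, shows that the pairing does not see such elements.

\begin{lemma}\label{lem:separated}
$\bigcap_rF_r=0$.
\end{lemma}

\begin{proof}
Let $s\in Q$ have order $n$ prime to $p$. Write $\sum_{i=0}^{n-1}(1-s^i)=a(s-1)$ with $a\in\mathbb Z[\langle s\rangle]$. Since $\bigl(\sum_is^i\bigr)(s-1)=0$, multiplying by $s-1$ gives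
\begin{equation}\label{eq:coprime}
n(s-1)=a(s-1)^2 .
\end{equation}
Let $m\in M_p$, $m'=ma$ and $x,y\in Q$. By \eqref{eq:coprime} and the exchange identity for the element $m'(s-1)$,
\[
n\,m(s-1)*([x,y]-1)=\bigl(m'(s-1)(x^{-1}-1)*([s,y]-1)\bigr)x^y .
\]
Here $(s-1)(x^{-1}-1)=x^{-1}(s^{x^{-1}}-1)-(s-1)$, so the right side vanishes by \eqref{eq:conj}. As $T_p$ has no $n$-torsion, $M_p(s-1)*([x,y]-1)=0$, and therefore $M_p(s-1)*I'=0$.

Let $O$ be the subgroup generated by all elements of order prime to $p$. By $oo'-1=(o-1)o'+(o'-1)$ and \eqref{eq:rules}, $M_p(o-1)*I'=0$ for all $o\in O$. The subgroup $O$ is normal and $Q/O$ is a $p$-group, so $Q=OP$ for a Sylow $p$-subgroup $P$. In a generator \eqref{eq:span} of $F_r$ write $x_i=o_ig_i$ with $o_i\in O$, $g_i\in P$, and $x_i-1=(o_i-1)g_i+(g_i-1)$. After expansion, every term except $(g_1-1)\cdots(g_r-1)$ has the form $a'(o_i-1)a''$ with $a',a''\in\mathbb Z[Q]$, and $ma'(o_i-1)a''*b=ma'(o_i-1)*a''b=0$. Hence $F_r=M_pI_P^r*I'$, where $I_P$ is the augmentation ideal of $\mathbb Z[P]$. By (F5), $I_P^j\subseteq p\mathbb Z[P]$ for some $j\ge1$, so $I_P^{ij}\subseteq p^i\mathbb Z[P]\cap I_P=p^iI_P$.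 Thus $F_r\subseteq p^iT_p$ for $r\ge ij$, and $\bigcap_ip^iT_p=0$ by (F2).
\end{proof}

The second property is not formal. A factor $h-1$ on the right has to be moved past $c-1$ to the left of $*$, and this leaves an error term in which $h$ has been absorbed into the commutator $[c,h]$. The exchange identity moves $c$ to the left of $*$, where it counts as two factors.

\begin{lemma}\label{lem:shift}
$F_rI\subseteq F_{r+1}$, and hence $F_rI^j\subseteq F_{r+j}$, for all $r,j\ge1$.
\end{lemma}

\begin{proof}
The group $F_r$ is spanned by elements $m(x-1)*(c-1)$ with $m\in M_pI^{r-1}$, $x\in Q$, $c\in Q'$. Let $h\in Q$. Since $hc^h=ch$ and $c[c,h]=c^h$, we have $(c-1)(h-1)=(h-1)(c^h-1)+c([c,h]-1)$, so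
\[
\bigl(m(x-1)*(c-1)\bigr)(h-1)=m(x-1)(h-1)*(c^h-1)+mc(x^c-1)*([c,h]-1).
\]
The first term lies in $F_{r+1}$. By \eqref{eq:exchange} the second equals $\bigl(mc(c^{-1}-1)*([x^c,h]-1)\bigr)c^h$, which lies in $F_{r+1}$ because $c^{-1}-1\in I^2$.
\end{proof}

\section{Forms in three, four and five variables}\label{sec:symbols}

For $k\ge0$, $r\ge1$, $m\in M_pI^k$ and $x_1,\dots,x_r,z,y\in Q$ define the \emph{symbol}
\[
\langle m;x_1,\dots,x_r\,|\,z,y\rangle=m(x_1-1)\cdots(x_r-1)*([z,y]-1)+F_{k+r+1}\ \in\ F_{k+r}/F_{k+r+1}.
\]
For fixed $k$ and $r$, the symbols span $F_{k+r}/F_{k+r+1}$ by \eqref{eq:span}. For $k=0$, $r=1$ the symbol is the general form of the map $\theta$ of Section~\ref{sec:example}.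

\begin{lemma}\label{lem:three}
Let $k,r,m$ be as above.
\begin{itemize}
\item[(a)] For $g_0,\dots,g_r,h\in Q$, the element $\bigl(mg_0(x_1-1)g_1\cdots(x_r-1)g_r*([z,y]-1)\bigr)h$ represents $\langle m;x_1,\dots,x_r\,|\,z,y\rangle$.
\item[(b)] The symbol is multiadditive in $x_1,\dots,x_r,z,y$.
\item[(c)] It is alternating in the last three arguments $x_r,z,y$.
\item[(d)] If, for $r\ge2$, the factors $(x_i-1)(x_{i+1}-1)$ are replaced by $[x_i,x_{i+1}]-1$, the resulting element represents $\langle\dots,x_i,x_{i+1},\dots\rangle-\langle\dots,x_{i+1},x_i,\dots\rangle$.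
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $g_i=1+(g_i-1)$: each additional factor from $I$ to the left of $*$ gives an element of $F_{k+r+1}$. For $h=1+(h-1)$ use Lemma~\ref{lem:shift}.

(b) Additivity in $x_i$ follows from the second form of \eqref{eq:prod}. Let $l\in M_pI^{k+r}$ and $c,d\in Q'$. Then $l*(cd-1)=l*(c-1)+l*(d-1)+\bigl(l*(c-1)\bigr)(d-1)$, and the last term is in $F_{k+r+1}$ by Lemma~\ref{lem:shift}. Also $l*(c^h-1)=\bigl(lh^{-1}*(c-1)\bigr)h\equiv l*(c-1)$ as in (a). So $c\mapsto l*(c-1)$ is, modulo $F_{k+r+1}$, a homomorphism on $Q'$ that is invariant under conjugation, and \eqref{eq:comm} gives additivity in $z$ and in $y$.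

(c) The symbol vanishes for $z=y$ because $[y,y]=1$, and for $x_r=z$ or $x_r=y$ by \eqref{eq:C2}.

(d) This is \eqref{eq:commring} together with (a).
\end{proof}

Nothing so far prevents a determinant in four variables from appearing in $F_2/F_3$. The obstruction comes from applying (C2) to elements that involve commutators.

\begin{example}
Let $p$ be odd, let $A$ be the exterior algebra of $\mathbb F_p^4$ with basis $X_1,\dots,X_4$, and let $x_i=1+X_i$, $Q=\langle x_1,\dots,x_4\rangle$. By \eqref{eq:commring}, $[x_i,x_j]=1+2X_iX_j$, which is central in $A$. For $x=x_1[x_3,x_4]$ and $y=x_2$ we get $[x,y]=[x_1,x_2]$ and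
\[
(x-1)([x,y]-1)=(X_1+2X_3X_4+2X_1X_3X_4)\cdot2X_1X_2=4X_1X_2X_3X_4\neq0 .
\]
So the first condition in \eqref{eq:wanted}, which holds in degree $3$, fails in degree $4$.
\end{example}

\begin{lemma}\label{lem:four}
Let $m\in M_pI^k$ and $q(a,b,v,w)=\langle m;a,b\,|\,v,w\rangle\in F_{k+2}/F_{k+3}$. Then $q$ is skew in its four arguments, and $3q=0$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:three}(c) does not reach the argument $a$. To reach it, write $(a-1)(b-1)=(ab-1)-(a-1)-(b-1)$ and apply the exchange identity to each of the three terms. With $l=m(v^{-1}-1)$, $c=[a,w]$, $d=[b,w]$ and $[ab,w]=c^bd$, this gives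
\[
m(a-1)(b-1)*([v,w]-1)=\bigl(l*(c^bd-c-d+1)\bigr)v^w ,
\]
and $c^bd-c-d+1=(c^b-1)(d-1)+c([c,b]-1)$. The first part contributes $\bigl(l*(c^b-1)\bigr)(d-1)\in F_{k+1}I^2\subseteq F_{k+3}$. For the second part put $v_1=(v^{-1})^c$ and exchange once more:
\begin{align*}
l*c([c,b]-1)&=mc(v_1-1)*([c,b]-1)=\bigl(mc(c^{-1}-1)*([v_1,b]-1)\bigr)c^b\\
&=-\bigl(m([a,w]-1)*([v_1,b]-1)\bigr)c^b .
\end{align*}
By Lemma~\ref{lem:three}(a),(d) this represents $-q(a,w,v_1,b)+q(w,a,v_1,b)$, and $v_1\equiv v^{-1}$ modulo $Q'$. Hence, by (b),
\[
q(a,b,v,w)=q(a,w,v,b)-q(w,a,v,b).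
\]
By (c), $q(a,w,v,b)=-q(a,b,v,w)$, so
\begin{equation}\label{eq:two}
2q(a,b,v,w)=-q(w,a,v,b).
\end{equation}
Interchanging $v$ and $w$ in \eqref{eq:two} gives $-q(v,a,w,b)=2q(a,b,w,v)=-2q(a,b,v,w)=q(w,a,v,b)$. So $q$ changes sign when its first and third arguments are interchanged; together with (c), this makes $q$ skew. Since $(w,a,v,b)$ arises from $(a,b,v,w)$ by a $3$-cycle, \eqref{eq:two} now reads $2q=-q$.
\end{proof}

For $p\ne3$ this finishes the analysis. For $p=3$ the lemma leaves room for a nonzero $q$, and we go one step further. The relations now come from expressions with two commutators, each evaluated in two ways by means of the exchange identity.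

\begin{lemma}\label{lem:five}
Let $p=3$, $m\in M_3I^k$ and $s(a_1,\dots,a_5)=\langle m;a_1,a_2,a_3\,|\,a_4,a_5\rangle\in F_{k+3}/F_{k+4}$. Then $s=0$.
\end{lemma}

\begin{proof}
All congruences are modulo $F_{k+4}$. By Lemma~\ref{lem:four} for $m(a_1-1)\in M_3I^{k+1}$, the map $s$ is skew in its last four arguments.

\emph{The map $s$ is skew in all five arguments.} Let $x,y,z,u,v\in Q$ and $d=[u,v]$. By \eqref{eq:rules} and Lemma~\ref{lem:three}(d),
\begin{equation}\label{eq:first}
\begin{split}
\bigl(m(x-1)*([z,y]-1)\bigr)(d-1)&=m(x-1)([z,y]-1)*(d-1)\\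
&\equiv s(x,z,y,u,v)-s(x,y,z,u,v)=2s(x,z,y,u,v).
\end{split}
\end{equation}
By \eqref{eq:exchange}, $m(x-1)*([z,y]-1)$ differs from $m(z^{-1}-1)*([x,y]-1)$ by an element of $F_{k+1}I\subseteq F_{k+2}$, and $F_{k+2}(d-1)\subseteq F_{k+2}I^2\subseteq F_{k+4}$. So \eqref{eq:first}, applied to $(z^{-1},x,y)$, shows that the left side of \eqref{eq:first} is also congruent to $2s(z^{-1},x,y,u,v)=-2s(z,x,y,u,v)$. As a pro-$3$ group has no $2$-torsion, $s$ changes sign when its first two arguments are interchanged.

\emph{The map $s$ vanishes.} Let $b\in Q$, $c=[z,y]$, $d=[x,v]$, and consider $t=m(c-1)*([d,b]-1)$. With $m'=mz^{-1}y^{-1}$, formula \eqref{eq:commring} gives exactly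
\[
t=m'(z-1)(y-1)*([d,b]-1)-m'(y-1)(z-1)*([d,b]-1).
\]
By the exchange identity, $d^{-1}=[v,x]$ and Lemma~\ref{lem:three}(a),(d), the first term is
\[
\bigl(m'(z-1)([v,x]-1)*([y,b]-1)\bigr)d^b\equiv s(z,v,x,y,b)-s(z,x,v,y,b)=-2s(z,x,v,y,b).
\]
The second term is obtained from the first by interchanging $y$ and $z$. Therefore $t\in F_{k+3}$ and
\begin{equation}\label{eq:four}
m([z,y]-1)*([[x,v],b]-1)\equiv-2s(z,x,v,y,b)+2s(y,x,v,z,b)=-4s(z,x,v,y,b).
\end{equation}
On the other hand, the exchange identity applied to $t$ itself gives
\[
t=\bigl(m([v,x]-1)*([[z,y],b]-1)\bigr)d^b\equiv-4s(v,z,y,x,b),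
\]
by \eqref{eq:four} with $(z,y,x,v)$ replaced by $(v,x,z,y)$ and by Lemma~\ref{lem:shift}. The arrangement $(v,z,y,x)$ arises from $(z,x,v,y)$ by the $4$-cycle $z\mapsto v\mapsto y\mapsto x\mapsto z$, which is odd. Hence $-4s(z,x,v,y,b)=4s(z,x,v,y,b)$, so $8s=0$ and $s=0$.
\end{proof}

\begin{proposition}\label{prop:vanish}
If $p\ne3$, then $F_2=0$. If $p=3$, then $F_3=0$ and $3F_2=0$. If $Q/Q'$ is generated by two elements, then $F_1=0$ for every $p$.
\end{proposition}

\begin{proof}
Let $p\ne3$. The pro-$p$ group $F_{k+2}/F_{k+3}$ has no $3$-torsion, so its generators vanish by Lemma~\ref{lem:four}. Thus $F_2=F_3=\cdots$, and $F_2=0$ by Lemma~\ref{lem:separated}. For $p=3$, Lemma~\ref{lem:five} gives $F_3=F_4=\cdots=0$, and Lemma~\ref{lem:four} gives $3F_2\subseteq F_3$. If $Q/Q'$ has two generators, the alternating maps $\langle m;x\,|\,z,y\rangle$ with $m\in M_pI^k$ vanish, so $F_1=F_2=\cdots=0$.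
\end{proof}

\section{Proof of Theorem~\ref{thm:structure}}\label{sec:proof}

Let $N$ be chosen as in Section~\ref{sec:pairing}. Note that $Q/Q'=G/G'N$ and $T=\prod_pT_p$.

(1) We saw in Section~\ref{sec:pairing} that $|G':L|<\infty$. Since $L\le G'$, we have $T=[L,G']\le G''$. In $G'/T$ the subgroup $L/T$ is central of finite index, so $G''/T$ is finite by Schur's theorem.

(2) The group $N$ centralizes $T$, so $[t,g]=t(\bar g-1)$ for $t\in T$ and $g\in G$ with image $\bar g\in Q$. For $p\ne3$, Lemma~\ref{lem:shift} and Proposition~\ref{prop:vanish} give $T_pI\subseteq F_2=0$, that is, $T_p\le Z(G)$. For $p=3$ they give $T_3I^2\subseteq F_3=0$, that is, $[T_3,G,G]=1$ and $T_3\le Z_2(G)$. Hence $T\le Z_2(G)$ and $TI^2=0$. As $c-1\in I^2$ for $c\in Q'$, we get $[T,G']=1$.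

(3) By (2), $[L,G',G']=1$, so $L\le Z_2(G')$, and $Z_2(G')$ has finite index in $G'$ by (1). Baer's theorem (F4) with $i=2$ shows that $\gamma_3(G')$ is finite.

(4) The group $F_1/F_2$ is spanned by the symbols $\langle m;x\,|\,z,y\rangle$, and $e\langle m;x\,|\,z,y\rangle=\langle m;x\,|\,z^e,y\rangle=0$ because $z^e\in Q'$. So $eT_p\subseteq F_2$, and Proposition~\ref{prop:vanish} gives $eT_p=0$ for $p\ne3$ and $3eT_3=0$. If $G/G'N$ has two generators, all $T_p$ vanish by the same proposition, and $G''$ is finite by (1).

(5) If $G$ is finitely generated, so are its open subgroup $N$ and the quotient $M$. By \eqref{eq:span}, $T$ is a finite sum of images of $M$ under the continuous homomorphisms $m\mapsto m(x-1)*([z,y]-1)$, so $T$ is finitely generated. By (4) it is an abelian group topologically generated by finitely many elements of finite order; these generate a finite, hence closed, subgroup, so $T$ is finite. By (1), $G''$ is finite. \qed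

\begin{remark}\label{rem:sharp}
Let $G=M\rtimes Q$ be the group of Theorem~\ref{thm:example}, and take $N=M$. Conditions (C1), (C3) and (C4) hold because $M$ is abelian, and (C2) holds because $[M,xm]=M(x-1)$, the commutator $[xm,yn]$ acts on $M$ as $[x,y]$, and $(x-1)([x,y]-1)=0$. So the proof above applies to this $N$. Here $L=MJ$, since $J=\sum_iAX_i$, and $T=MJ^3=M\omega$ is infinite, central and of exponent $p$. Consequently, $\gamma_3$ cannot be replaced by $\gamma_2$ in (3), since $\gamma_2(G')=G''$ is infinite; two generators cannot be replaced by three in (4), since $G/N=Q$ is generated by three elements; and (5) fails without finite generation. We do not claim that the exceptional behavior which (2) and (4) allow at $p=3$ actually occurs.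
\end{remark}

\begin{thebibliography}{1}
\bibitem{Sh} Pavel Shumyatsky, \emph{On profinite groups with commutators covered by nilpotent subgroups}, arXiv:1501.02734 (2015).
\end{thebibliography}
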